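# A slice lagrangian with nonzero $\psi$: the knot $T_{2,7}\#-T_{2,7}$

Knots are oriented and lie in $S^3$. The knot $-T$ is the mirror image of $T$ with reversed orientation, $E_T$ is the exterior of $T$, and $M_K$ is the zero-framed surgery along $K$. In a semidirect product $\mathbb Z\ltimes A$, where the generator of $\mathbb Z$ acts on $A$ by $t$, we multiply by $(n,a)(m,b)=(n+m,\,a+t^nb)$.

## 1. The square knot and its product disc

Let $T$ be the trefoil, with Seifert matrix $V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}$. The first homology of the infinite cyclic cover of $E_T$ is presented by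
$$tV-V^{T}=\begin{pmatrix}1-t&t\\-1&1-t\end{pmatrix}.$$
The second row says $x=(1-t)y$. Substituting in the first row gives $\big((1-t)^2+t\big)y=(t^2-t+1)y=0$. So the module is $\mathbb Z[t^{\pm1}]/(t^2-t+1)=\mathbb Z[\omega]$ with $\omega=e^{\pi i/3}$.

Let $K=T\#-T$. In $S^3\times I$ take the product annulus $T\times I$ and remove a neighborhood of a vertical arc $\{\mathrm{pt}\}\times I$ in it. What is left of $S^3\times I$ is a ball $D^4$, and what is left of the annulus is a disc with boundary $K$. The exterior of the disc is $E_T\times I$. Its boundary is $M_K$, which is therefore two copies of $E_T$ glued along a collar of their boundary tori. The longitude is trivial in the homology of each cyclic cover, so the infinite cyclic cover of $M_K$ has first homology $\mathbb Z[\omega]\oplus\mathbb Z[\omega]$ (Section 5 gives the details). The map to the first homology of the infinite cyclic cover of $E_T\times I$ is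
$$\mathbb Z[\omega]\oplus\mathbb Z[\omega]\to\mathbb Z[\omega],\qquad (x,y)\mapsto x+y .$$
The kernel is $\{(x,-x)\}$, and the quotient by the kernel is $\mathbb Z[\omega]$.

This gives a homomorphism $\pi_1(M_K)\to\mathbb Z\ltimes\mathbb Z[\omega]$, hence a map from $M_K$ to the classifying space $B(\mathbb Z\ltimes \mathbb Z[\omega])$. What is the image of the fundamental class? It is zero. The homomorphism factors through $\pi_1(E_T\times I)$, so the map extends over a $4$-manifold bounded by $M_K$.

The extension existed because the quotient $\mathbb Z[\omega]$, built from $M_K$ and the kernel alone, is the whole first homology of the cyclic cover of the disc exterior. Suppose now that a slice disc has a less tidy exterior, and that the homology of the cyclic cover of $M_K$ does not map onto that of the exterior. The quotient by the kernel still makes sense, and so does the image of $[M_K]$. Must it still vanish?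

## 2. Lagrangians, $(1)$-solutions and the class $\psi$

Let $K$ be a knot and $G=\pi_1(M_K)$, with derived subgroups $G^{(0)}=G$, $G^{(n+1)}=[G^{(n)},G^{(n)}]$. Since $H_1(M_K;\mathbb Z)\cong\mathbb Z=\langle t\rangle$, we have coefficients $\mathbb Z[\mathbb Z]=\mathbb Z[t^{\pm1}]$; homology with these coefficients is the homology of the infinite cyclic cover. The Alexander module is $\mathcal A(K)=H_1(M_K;\mathbb Z[\mathbb Z])\cong G^{(1)}/G^{(2)}$, a finitely generated torsion module over $\mathbb Z[t^{\pm1}]$ without $\mathbb Z$-torsion. So it embeds, by a map $i_K$, in the rational Alexander module $\mathcal A^{\mathbb Q}(K)=\mathcal A(K)\otimes\mathbb Q=H_1(M_K;\mathbb Q[\mathbb Z])$. The rational Blanchfield form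
$$\mathrm{Bl}\colon\mathcal A^{\mathbb Q}(K)\times\mathcal A^{\mathbb Q}(K)\to\mathbb Q(t)/\mathbb Q[t^{\pm1}]$$
is the equivariant linking form. It is hermitian and nonsingular, and sesquilinear for the involution $t\mapsto t^{-1}$.

**Definition 2.1.** A lagrangian is a $\mathbb Q[t^{\pm1}]$-submodule $P\subseteq\mathcal A^{\mathbb Q}(K)$ with $P=P^\perp=\{x:\mathrm{Bl}(x,y)=0\ \forall y\in P\}$. Put $\widetilde P=i_K^{-1}(P)\subseteq\mathcal A(K)$.

A lagrangian has half the dimension of $\mathcal A^{\mathbb Q}(K)$ over $\mathbb Q$. Indeed $\mathbb Q(t)/\mathbb Q[t^{\pm1}]$ is an injective module over a principal ideal domain, so the adjoint of $\mathrm{Bl}$ followed by restriction to $P$ maps $\mathcal A^{\mathbb Q}(K)$ onto $\mathrm{Hom}(P,\mathbb Q(t)/\mathbb Q[t^{\pm1}])$ (up to conjugating the module structure). The kernel is $P^\perp$, and the target has the same $\mathbb Q$-dimension as $P$. Hence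
$$\dim P+\dim P^\perp=\dim\mathcal A^{\mathbb Q}(K)=\deg\Delta_K .\tag{2.1}$$

*Example.* For the square knot of Section 1 let $F=\mathbb Q(\omega)$. The second copy of $E_T$ has reversed orientation, so $\mathrm{Bl}=b\oplus(-b)$ on $F\oplus F$, with $b$ the form of the trefoil. For $u\in F$ let $P_u=\{(x,ux)\}$. Then $\mathrm{Bl}((x,ux),(y,uy))=(1-u\bar u)\,b(x,y)$, so by (2.1) $P_u$ is a lagrangian whenever $u\bar u=1$. Besides $u=-1$ there is, for instance, $u=-(2+\omega)/(2+\bar\omega)=-(3+5\omega)/7$. Here $(2+\omega)(2+\bar\omega)=7$ and $\omega^2=\omega-1$. So a knot can have many lagrangians, and many of them are not visibly related to a disc.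

**Definition 2.2.** Choose a splitting $\theta\colon\mathbb Z\to G/G^{(2)}$ of the abelianization; it identifies $G/G^{(2)}$ with $\mathbb Z\ltimes\mathcal A(K)$. For a lagrangian $P$ the module $\widetilde P$ is a normal subgroup of it, and we let $\phi_P\colon G\to\mathbb Z\ltimes\mathcal A(K)\to\mathbb Z\ltimes\mathcal A(K)/\widetilde P$ be the composite. Then
$$\psi(K,P)=(\phi_P)_*[M_K]\in H_3\big(B(\mathbb Z\ltimes\mathcal A(K)/\widetilde P);\mathbb Z\big).$$

The homomorphism $G\to (G/G^{(2)})/\widetilde P$ does not involve $\theta$; the splitting only fixes the identification with a semidirect product. In particular, whether $\psi(K,P)=0$ does not depend on $\theta$. Section 1 shows $\psi(K,P_{-1})=0$ for the square knot.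

**Definition 2.3.** A $(1)$-solution for $K$ is a compact oriented spin $4$-manifold $W$ with $\partial W=M_K$ such that (1) inclusion induces an isomorphism $H_1(M_K;\mathbb Z)\to H_1(W;\mathbb Z)\cong\mathbb Z$; (2) there are $l_1,\dots,l_m,d_1,\dots,d_m\in H_2(W;\mathbb Z[\mathbb Z])$ whose images form a basis of $H_2(W;\mathbb Z)$, with $\lambda(l_i,l_j)=0$, $\mu(l_i)=0$, $\lambda(l_i,d_j)=\delta_{ij}$ for the equivariant intersection form $\lambda$ and self-intersection form $\mu$.

Put $\mathcal A(W)=H_1(W;\mathbb Z[\mathbb Z])$ and $\mathcal A^{\mathbb Q}(W)=H_1(W;\mathbb Q[\mathbb Z])$, let $\mathrm{Tors}$ be the $\mathbb Z$-torsion submodule of $\mathcal A(W)$, and let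
$$j\colon\mathcal A(K)\to\mathcal A(W)/\mathrm{Tors},\qquad j^{\mathbb Q}\colon\mathcal A^{\mathbb Q}(K)\to\mathcal A^{\mathbb Q}(W)$$
be induced by inclusion. It is known that $\ker j^{\mathbb Q}$ is a lagrangian; it is called the lagrangian associated to $W$. We call $W$ a homology ribbon $(1)$-solution if $j$ and $j^{\mathbb Q}$ are surjective.

A slice disc for $K$ is a locally flat embedded disc $D\subset D^4$ with boundary $K$. Its exterior $D^4\setminus\nu D$ has boundary $M_K$ and is a $(1)$-solution; the associated lagrangian of the exterior is called the lagrangian associated to $D$. The disc is homotopy ribbon if $\pi_1(S^3\setminus K)\to\pi_1(D^4\setminus D)$ is onto.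

*Example.* The exterior $E_T\times I$ of the product disc has $H_2(E_T\times I;\mathbb Z)=0$, so condition (2) is empty ($m=0$). The map $j$ is $(x,y)\mapsto x+y$, which is onto, so it is a homology ribbon $(1)$-solution. The disc is homotopy ribbon: the bottom copy of $E_T$ already carries all of $\pi_1(E_T\times I)$.

Two known results are the background of the problem.

(i) The exterior of a homotopy ribbon disc is a homology ribbon $(1)$-solution.

(ii) If $P$ is associated to a homology ribbon $(1)$-solution for $K$, then $\psi(K,P)=0$.

The following problem is from JungHwan Park, Mark Powell, "A ribbon obstruction and derivatives of knots", arXiv:1802.00582 (2018). (1) Must $\psi(K,P)$ vanish if $P$ is associated to a slice disc for $K$ but not to any homotopy ribbon disc for $K$? (2) Must $\psi(K,P)$ vanish if $P$ is associated to a $(1)$-solution for $K$ but not to any homology ribbon $(1)$-solution for $K$? The answer to both is no.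

**Theorem 2.4.** Let $T=T_{2,7}$ and $K=T\#-T$. There are infinitely many lagrangians $P\subset\mathcal A^{\mathbb Q}(K)$, each associated to a smooth slice disc for $K$, such that $\psi(K,P)\ne0$.

By (ii), no such $P$ is associated to a homology ribbon $(1)$-solution; hence by (i) none is associated to a homotopy ribbon disc. The exterior of the slice disc is a $(1)$-solution with associated lagrangian $P$. So Theorem 2.4 settles both questions.

**Theorem 2.5.** Let $P$ be the lagrangian associated to a $(1)$-solution $W$ for a knot $K$. Put $A=\mathcal A(K)/\widetilde P$ and $A'=\mathcal A(W)/\mathrm{Tors}$.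

1. $j$ induces an injection $A\hookrightarrow A'$, and $\psi(K,P)$ lies in the subgroup $(\Lambda^3A)_t=\Lambda^3A/(t-1)$ of $H_3(B(\mathbb Z\ltimes A))$.
2. $\psi(K,P)=0$ if $\deg\Delta_K\le4$, and also if $A\hookrightarrow A'$ has a $\mathbb Z[t^{\pm1}]$-linear left inverse.
3. In Theorem 2.4, $\psi(K,P)$ has order exactly $2$.
4. For $K=T_{2,7}\#-T_{2,7}$ and every slice knot $J$, the knot $K\#J$ has infinitely many lagrangians $P'$ associated to slice discs with $\psi(K\#J,P')\neq0$.

## 3. The injection $A\hookrightarrow A'$ and the room left in $\Lambda^3A$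

We prove parts 1 and 2 of Theorem 2.5 first, because they show where a counterexample can live.

**Step 1: the injection.** The module $A'$ has no $\mathbb Z$-torsion, so it embeds in $\mathcal A(W)\otimes\mathbb Q=\mathcal A^{\mathbb Q}(W)$. Hence $x\in\mathcal A(K)$ dies in $A'$ if and only if $i_K(x)\in\ker j^{\mathbb Q}=P$, that is, $x\in\widetilde P$. So $A\hookrightarrow A'$.

**Step 2: $\psi$ dies over $A'$.** The splitting $\theta$ composed with $G/G^{(2)}\to\pi_1(W)/\pi_1(W)^{(2)}$ splits the abelianization of $\pi_1(W)$, and $\pi_1(W)^{(1)}/\pi_1(W)^{(2)}=\mathcal A(W)$. So $G\to\mathbb Z\ltimes A\to\mathbb Z\ltimes A'$ factors through $\pi_1(W)\to\pi_1(W)/\pi_1(W)^{(2)}\cong \mathbb Z\ltimes\mathcal A(W)\to\mathbb Z\ltimes A'$. Since $M_K=\partial W$, the class $\psi(K,P)$ maps to $0$ in $H_3(B(\mathbb Z\ltimes A'))$.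

If $W$ is homology ribbon, then $A\to A'$ is also onto, so it is an isomorphism and $\psi(K,P)=0$. This is (ii). If $A\hookrightarrow A'$ has a $\mathbb Z[t^{\pm1}]$-linear left inverse, then $H_3(B(\mathbb Z\ltimes A))\to H_3(B(\mathbb Z\ltimes A'))$ has a left inverse too, hence is injective, and $\psi(K,P)=0$. Without such a hypothesis the argument stops here: $\psi$ lies in the kernel of a map that may fail to be injective. The next step locates the kernel.

**Step 3: location of $\psi$.** The groups $A$ and $A'$ are torsion-free abelian; $A$ embeds in $\mathcal A^{\mathbb Q}(K)/P$. Hence $H_i(BA)=\Lambda^iA$ (true for finitely generated free abelian groups, and both sides commute with directed unions), and likewise for $A'$. The space $B(\mathbb Z\ltimes A)$ fibers over the circle with fiber $BA$, and the Wang sequence gives an exact row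
$$0\to(\Lambda^3A)_t\to H_3(B(\mathbb Z\ltimes A))\to\Lambda^2A .$$
There is the same row for $A'$. The map $\Lambda^2A\to\Lambda^2A'$ is injective, because both groups are torsion-free and it is injective after tensoring with $\mathbb Q$. By naturality and Step 2, $\psi(K,P)$ goes to $0$ in $\Lambda^2A$, so $\psi(K,P)\in(\Lambda^3A)_t$. This proves part 1.

**Step 4: small degree.** By (2.1), $A$ has rank $\frac12\deg\Delta_K$. If $\deg\Delta_K\le4$ the rank is at most $2$, and $\Lambda^3A$ is torsion-free of rank $0$, hence zero. With part 1, $\psi(K,P)=0$. This proves part 2.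

In particular sums $T_{2,3}\#-T_{2,3}$ are too small. The next candidate also fails, for a more interesting reason.

*The knot $T_{2,5}\#-T_{2,5}$.* Here $\mathcal A(T_{2,5})=R_5:=\mathbb Z[t^{\pm1}]/(\Phi_{10})=\mathbb Z[\zeta_{10}]$ (by the argument for $T_{2,7}$ in Section 4, with $5$ for $7$), and the Alexander module of the sum is $R_5^2$. Let $P$ be associated to a $(1)$-solution. Then $A=R_5^2/\widetilde P$ is a torsion-free $R_5$-module of rank $1$. On $A$ we have $t^5=-1$, so $t^5=(-1)^3=-1$ on $\Lambda^3A$. Since $t=1$ on coinvariants, $2(\Lambda^3A)_t=0$ and $(\Lambda^3A)_t=(\Lambda^3(A/2A))_t$, the second exterior power being over $\mathbb F_2$. Now $2$ has order $4$ modulo $5$, so $R_5/2=\mathbb F_{16}$ and $A/2A\cong\mathbb F_{16}$, with $t$ acting by an element of order $5$. Its eigenvalues over $\overline{\mathbb F}_2$ are $\alpha,\alpha^2,\alpha^4,\alpha^8=\alpha^3$, with product $\alpha^{10}=1$. The eigenvalues on $\Lambda^3$ are therefore $\alpha^{-1},\alpha^{-2},\alpha^{-4},\alpha^{-3}$, all different from $1$. So $t-1$ is invertible on $\Lambda^3(A/2A)$, the coinvariants vanish,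 and $\psi(T_{2,5}\#-T_{2,5},P)=0$.

For $T_{2,7}$ the field $\mathbb F_{16}$ will be replaced by $\mathbb F_8$. There $t$ has eigenvalues $\alpha,\alpha^2,\alpha^4$ with $\alpha^7=1$, and the product is $\alpha^7=1$: the coinvariants of $\Lambda^3\mathbb F_8$ are $\mathbb F_2$.

## 4. The ring $\mathbb Z[\zeta_{14}]$ and the fibered exterior of $T_{2,7}$

From now on $T=T_{2,7}$ and $K=T\#-T$. We have $\Delta_T=(t^7+1)/(t+1)=\Phi_{14}$. Let $R=\mathbb Z[t^{\pm1}]/(\Phi_{14})$, let $\zeta$ be the image of $t$, and let $F=R\otimes\mathbb Q$, a field. Conjugation is $\bar\zeta=\zeta^{-1}$. Put $\mu_{14}=\langle\zeta\rangle$, $\xi=\zeta^2$ (of order $7$), and $R^+=\{r\in R:\bar r=r\}$. The ring $R=\mathbb Z[\xi]$ is the ring of integers of $F$. We need four facts.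

**(4.1) Splitting of 2.** The order of $2$ modulo $7$ is $3$. So a prime of $R$ over $2$ has a decomposition group of order $3$ in the cyclic Galois group of order $6$. This subgroup does not contain conjugation, which has order $2$. Hence $2R=\mathfrak p\bar{\mathfrak p}$ with $\mathfrak p\neq\bar{\mathfrak p}$ and $R/\mathfrak p\cong\mathbb F_8$. Let $v_{\mathfrak p}$ be the valuation.

**(4.2) The element $1-\zeta$.** Since $\Phi_{14}(1)=1$, the element $1-\zeta$ is a unit. So $\zeta\not\equiv1$ modulo $\mathfrak p$, while $\zeta^7=-1\equiv1$. Hence $\zeta$ has order $7$ in $\mathbb F_8^\times$; it generates this group.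

**(4.3) Real elements.** The elements $\xi,\dots,\xi^6$ form a $\mathbb Z$-basis of $R$ that conjugation permutes without fixed element. So $R^+$ is the $\mathbb Z$-span of the $\xi^j+\xi^{-j}$, hence also the $\mathbb Z$-span of $\{v+\bar v:v\in\mu_{14}\}$.

**(4.4) Real elements modulo $\mathfrak p^n$.** The map $R^+\to R/\mathfrak p^n$ is onto. If $x\in R^+\cap\mathfrak p^n$, then $x=\bar x\in\bar{\mathfrak p}^n$, so $x\in\mathfrak p^n\cap\bar{\mathfrak p}^n=2^nR$ and $x\in2^nR^+$. Thus $R^+/2^nR^+\to R/\mathfrak p^n$ is injective; both sides have $8^n$ elements.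

*How an inclusion can kill $\Lambda^3$-coinvariants.* As in Section 3, $t^7=-1$ on $R$ gives $2(\Lambda^3R)_t=0$. This group is not zero, since it maps onto $(\Lambda^3\mathbb F_8)_t$ and $t$ acts on the line $\Lambda^3\mathbb F_8\cong\mathbb F_2$ by $1$. The inclusion $2R\subset R$ is, after identifying $2R$ with $R$, multiplication by $2$; it induces multiplication by $8$ on $(\Lambda^3R)_t$, which is zero. So an injection $A\hookrightarrow A'$ can be far from injective on $(\Lambda^3)_t$ when its cokernel has elements of order $2$.

**The fibration.** $T$ is the link of $z^2+w^7=0$. By Milnor's description for weighted homogeneous polynomials, $E_T$ is the mapping torus of $h(z,w)=(-z,e^{2\pi i/7}w)$ on the compact Milnor fiber of $z^2+w^7=1$. Zero-surgery fills along the boundary slope of the fiber. The mapping torus of a rotation of a disc is a solid torus whose meridian is the boundary of the disc, so $M_T$ is the mapping torus of the extension $\hat h$, of order $14$, to the closed genus $3$ curve $\hat G$. The curve $\hat G$ is the double cover of the $w$-sphere $S^2$ branched at the roots $P_1,\dots,P_7$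 of $w^7=1$ and at $P_\infty=\infty$. We use the same names for the points of $\hat G$ over them. The map $\hat h$ covers the rotation by $2\pi/7$, so it fixes $P_\infty$ and permutes $P_1,\dots,P_7$ cyclically. The map $\iota:=\hat h^7$ is $(z,w)\mapsto(-z,w)$, the covering involution; its fixed points are $P_1,\dots,P_7,P_\infty$.

**The module of $T$.** Let $\alpha_i\subset S^2$ be the radial ray from $P_i$ to $\infty$, and $C_i\subset\hat G$ the circle over it. The disc $S^2\setminus\bigcup\alpha_i$ contains no branch point, so its preimage is two open discs, and the $C_i$ generate $H_1(\hat G)$. This is the first homology of the infinite cyclic cover $\hat G\times\mathbb R$ of $M_T$, so $H_1(\hat G)=\mathcal A(T)$ with $t$ acting as $\hat h_*^{\pm1}$. The $C_i$ are permuted transitively up to sign by $\hat h$, so $\mathcal A(T)$ is cyclic over $\mathbb Z[t^{\pm1}]$. It has no $\mathbb Z$-torsion and order $\Phi_{14}$. So $\mathcal A(T)=\mathbb Z[t^{\pm1}]/I$ with $I=\Phi_{14}\mathbb Q[t^{\pm1}]\cap\mathbb Z[t^{\pm1}]$, which is $(\Phi_{14})$ by Gauss's lemma. Hence $\mathcal A(T)\cong R$ and $\mathcal A^{\mathbb Q}(T)\cong F$.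

## 5. Concordances from $T$ to $T$ and graph lagrangians

Let $C\subset S^3\times I$ be a smooth concordance from $T$ to $T$, a product near its ends. This section turns $C$ into a slice disc and describes the modules.

**Step 1: the disc.** Choose an arc in $C$ from bottom to top. Homotopic proper arcs in a $4$-manifold are isotopic and $S^3\times I$ is simply connected, so the arc is isotopic to a vertical one and its exterior is $D^3\times I\cong D^4$. The rest of $C$ is a smoothly embedded disc $D$. The pair $(\partial D^4,\partial D)$ consists of two copies of the knotted ball–arc pair of $T$, the upper one with reversed orientation, joined by $(S^2,\text{two points})\times I$. An orientation-preserving homeomorphism of $S^2$ that fixes the two points is isotopic to the identity through such homeomorphisms. So $\partial D$ is $K=T\#-T$. The exterior of $D$ is $W=S^3\times I\setminus\nu C$, and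
$$M_K=\partial W=E_0\cup_{T^2\times I}E_1,\qquad E_i=E_T\times\{i\}.\tag{5.1}$$
This identification is canonical on $E_0$ and $E_1$; the remaining freedom is a number of full rotations about the two points.

**Step 2: the Alexander module of $K$.** By Alexander duality $H_1(W)=\mathbb Z$, and $H_1(E_i)\to H_1(W)$ is an isomorphism, given by linking with $T$ (with $C$ in $W$). The kernel of $H_1(T^2)\to H_1(W)$ is generated by the longitude of either side, so the gluing matches the longitudes up to sign. With $\mathbb Z[t^{\pm1}]$-coefficients, $H_1(T^2)=\mathbb Z[t^{\pm1}]/(t-1)$ is generated by the longitude, which bounds a lifted Seifert surface and so vanishes in $H_1(E_i;\mathbb Z[t^{\pm1}])$. The groups $H_0$ of $T^2,E_0,E_1$ are all $\mathbb Z[t^{\pm1}]/(t-1)$, and $H_0(T^2)\to H_0(E_0)\oplus H_0(E_1)$ is injective. Mayer–Vietoris gives $\mathcal A(K)=H_1(E_0;\mathbb Z[t^{\pm1}])\oplus H_1(E_1;\mathbb Z[t^{\pm1}])$; the same argument with a solid torus in place of $E_1$ gives $H_1(E_T;\mathbb Z[t^{\pm1}])=\mathcal A(T)$. So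
$$\mathcal A(K)=R\oplus R\ (\text{bottom, top}),\qquad\mathcal A^{\mathbb Q}(K)=F^2,\tag{5.2}$$
with the same identification $H_1(E_T;\mathbb Z[t^{\pm1}])=R$ at both ends. The choice of lifts and the rotations of Step 1 can only change $(x,y)$ to $(t^kx,t^ly)$.

**Step 3: lines.** For $u\in F^\times$ put $P_u=\{(x,ux)\}\subset F^2$. The freedom in Step 2 changes $u$ by a power of $\zeta$, so $v_{\mathfrak p}(u)$ is well defined. By (2.1), every lagrangian in $F^2$ is an $F$-line. Suppose $P_u$ is the lagrangian associated to $D$. The map $R^2\to F$, $(x,y)\mapsto y-ux$, has kernel $\widetilde P_u$, so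
$$A=\mathcal A(K)/\widetilde P_u\cong R+uR .\tag{5.3}$$

The product concordance has $u=-1$, as in Section 1. We shall look for a concordance with $v_{\mathfrak p}(u)\ge1$.

## 6. A mod $2$ triple product on the sevenfold cyclic cover

**Proposition 6.1.** If $P_u$ is a lagrangian with $v_{\mathfrak p}(u)\ge1$, then $\psi(K,P_u)\neq0$.

The proof occupies this section. If $v_{\mathfrak p}(u)\geq 1$ then $A\cong R+uR\subset R_{(\mathfrak p)}$, and reduction modulo $\mathfrak p$ is a $\mathbb Z[t^{\pm1}]$-map $A\to\mathbb F_8=R/\mathfrak p$. It sends the class of $(x,y)$ to the residue of $y-ux$, which is that of $y$. So it is surjective and kills the bottom summand. Let $Q'=\mathbb Z\ltimes\mathbb F_8$, with $t$ acting as $\zeta$ modulo $\mathfrak p$, and let $\Phi\colon G\to\mathbb Z\ltimes A\to Q'$. It suffices to show $\Phi_*[M_K]\ne0$ in $H_3(BQ';\mathbb F_2)$.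

**Lemma 6.2.** Let $M=M_{K_0\#K_1}=E_0\cup_{T^2\times[-1,1]}E_1$, with $E_i$ the knot exteriors, and let $\Phi\colon\pi_1(M)\to Q$ with $Q^{(2)}=1$. Then $\Phi$ induces homomorphisms on $\pi_1(M_{K_0})$ and $\pi_1(M_{K_1})$, and $\Phi_*[M]=\Phi_*[M_{K_0}]+\Phi_*[M_{K_1}]$ up to signs of the two terms given by orientations.

*Proof.* Let $V$ be a solid torus whose meridian is the longitude $\ell$. Attach $V\times[-1,1]$ to $M\times I$ along $(T^2\times[-1,1])\times1$. The new boundary is $(E_0\cup V)\sqcup(E_1\cup V)=M_{K_0}\sqcup M_{K_1}$. Building $V$ from its boundary by a meridian disc and a ball, we see that we attached a $2$-handle along $\ell$ and a $3$-handle. The longitude bounds a Seifert surface, and the fundamental group of the surface lies in $\pi_1(E_i)^{(1)}$. So $\ell$, a product of commutators of elements of $\pi_1(E_i)^{(1)}$, lies in $\pi_1(E_i)^{(2)}$, and $\Phi(\ell)=1$. The map to $BQ$ therefore extends over the $2$-handle, and over the $3$-handle because $\pi_2(BQ)=0$. $\square$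

**Step 1: only the top contributes.** Apply Lemma 6.2 to (5.1) with $Q=Q'$, modulo $2$. The commutator subgroup of $\pi_1(E_0)$ maps to $0\in\mathbb F_8$, so the induced map on the bottom copy $\pi_1(M_T)$ factors through $\mathbb Z$. Since $H_3(B\mathbb Z)=0$, the bottom contributes $0$. Hence $\Phi_*[M_K]=(\varphi_1)_*[M_T]$, where $\varphi_1\colon\pi_1(M_T)\to Q'$ lies over $\mathbb Z$ and induces the surjection $\mathcal A(T)=R\to R/\mathfrak p$.

*Why one wants $\mathfrak p\mid u$.* Suppose instead $v_{\mathfrak p}(u)=0$. Then $A\to\mathbb F_8$, $(x,y)\mapsto y-ux$, is still defined, and on the bottom it is $R\to\mathbb F_8$ followed by multiplication by the residue of $-u$. By (4.2) this residue is a power $t^k$, and multiplication by $t^k$ is conjugation by $(k,0)$ in $Q'$. Two homomorphisms $\pi_1(M_T)\to Q'$ over $\mathbb Z$ with the same map on $\mathcal A(T)$ differ by the image $(1,a_0)$ of a meridian, and conjugation by $b\in\mathbb F_8$ changes $a_0$ by $(1-t)b$, which is arbitrary. So bottom and top are conjugate, they contribute the same class modulo $2$, and the sum is $0$. Detection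 in $Q'$ needs $v_{\mathfrak p}(u)\ne0$. This is possible with $u\bar u=1$ only because $\mathfrak p\neq\bar{\mathfrak p}$.

**Proposition 6.3.** $(\varphi_1)_*[M_T]\ne0$ in $H_3(BQ';\mathbb F_2)$.

**Step 2: passing to a cover.** This step replaces $Q'$ by the elementary abelian group $\mathbb F_8$. As $t^7$ acts trivially on $\mathbb F_8$, the index $7$ subgroup $7\mathbb Z\ltimes\mathbb F_8$ is a product $7\mathbb Z\times\mathbb F_8$ and projects to $\mathbb F_8$. The transfer to this subgroup takes $(\varphi_1)_*[M_T]$ to the image of $[\widetilde M]$, where $\widetilde M$ is the $7$-fold cyclic cover of $M_T$. Let $\tilde\varphi\colon\pi_1(\widetilde M)\to\mathbb F_8$ be the resulting homomorphism, and let $z,z',z''$ be a basis of $\mathrm{Hom}(\mathbb F_8,\mathbb F_2)=H^1(B\mathbb F_8;\mathbb F_2)$. It suffices to show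
$$\langle\tilde\varphi^*(z\cup z'\cup z''),[\widetilde M]\rangle=1.\tag{6.1}$$

**Step 3: values of $\tilde\varphi$ on loops.** The manifold $\widetilde M$ is the mapping torus of $\iota=\hat h^7$ on $\hat G$. Let $\sigma_\infty,\sigma_1,\dots,\sigma_7$ be the loops over the fixed points $P_\infty,P_1,\dots,P_7$ of $\iota$.

The loop $\sigma_\infty$ covers $7$ times the loop of $M_T$ given by the fixed point $P_\infty$ of $\hat h$. Suitably oriented, the latter maps to some $(1,a_0)\in Q'$, and $(1,a_0)^7=(7,(1+t+\dots+t^6)a_0)=(7,0)$, because $t\ne1=t^7$ in the field $\mathbb F_8$. So $\tilde\varphi(\sigma_\infty)=0$.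

Let $\gamma_i\subset\hat G$ be an arc lifting $\alpha_i$. The strip $\gamma_i\times[0,1]$ in the mapping torus has boundary consisting of $\sigma_i$, $\sigma_\infty$, $\gamma_i$ and $\iota\gamma_i$, so in $H_1(\widetilde M)$
$$[\sigma_i]-[\sigma_\infty]=\pm[\gamma_i-\iota\gamma_i]=\pm[C_i].$$
So $c_i:=\tilde\varphi(\sigma_i)$ is the image of $C_i$ under $H_1(\hat G)=\mathcal A(T)\to\mathbb F_8$; signs do not matter in characteristic $2$. The map $\hat h$ permutes the $C_i$ cyclically up to sign and acts on $\mathbb F_8$ as $t^{\pm1}$, multiplication by an element of order $7$. The $C_i$ generate $H_1(\hat G)$, which maps onto $\mathbb F_8$, so the $c_i$ are not all zero. Hence $i\mapsto c_i$ is a bijection $\{1,\dots,7\}\to\mathbb F_8\setminus0$.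

Since $\sigma_\infty$ is a section of $\widetilde M\to S^1$, the group $H_1(\widetilde M)$ is generated by $H_1(\hat G)$ and $\sigma_\infty$, hence by $\sigma_\infty,\sigma_1,\dots,\sigma_7$. So a class in $H^1(\widetilde M;\mathbb F_2)$ is determined by its values on the $\sigma$'s.

**Step 4: dual surfaces.** We now find geometric representatives. Let $\alpha\subset S^2=\hat G/\iota$ be an embedded arc from $\infty$ to $P_i$ with interior avoiding the branch points, radial near its ends. Let $K_\alpha\subset\widetilde M$ be the mapping torus of $\iota$ on the circle over $\alpha$, a closed surface, and let $D_i\in H^1(\widetilde M;\mathbb F_2)$ be its Poincaré dual. The surface misses $\sigma_j$ for $j\ne i,\infty$. Along $\sigma_i$ and $\sigma_\infty$ its normal line bundle is a Möbius bundle, since $d\iota=-1$ at a fixed point. So a generic push-off of either loop in the normal direction meets $K_\alpha$ an odd number of times. Hence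
$$D_i(\sigma_j)=\delta_{ij},\qquad D_i(\sigma_\infty)=1 .\tag{6.2}$$
By Step 3, $D_i$ depends only on $i$.

**Step 5: triple products.** Given $i,j$, possibly equal, choose two arcs as in Step 4, from $\infty$ to $P_i$ and to $P_j$, with disjoint interiors and distinct directions at common endpoints. Near a branch point the double cover is a squaring map, so a radial arc at angle $\phi$ lifts to the line at angle $\phi/2$, and distinct arcs lift to distinct lines through the fixed point. So the two surfaces meet transversally, exactly in $\sigma_\infty$ if $i\neq j$ and in $\sigma_\infty\sqcup\sigma_i$ if $i=j$. Evaluating $D_l$ on this cycle by (6.2) gives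
$$D_iD_jD_l[\widetilde M]=1+\delta_{ij}\delta_{jl}\in\mathbb F_2.\tag{6.3}$$

**Step 6: the count.** Let $\Sigma_z=\{i:z(c_i)=1\}$, a set of $4$ elements. Then $\tilde\varphi^*z=\sum_{i\in\Sigma_z}D_i$: both sides take the value $z(c_j)$ on $\sigma_j$, and on $\sigma_\infty$ both are $0$, the right side because $4\equiv0$. The same holds for $z',z''$. By (6.3),
$$\tilde\varphi^*(zz'z'')[\widetilde M]=4\cdot4\cdot4+|\Sigma_z\cap\Sigma_{z'}\cap\Sigma_{z''}|\equiv1\pmod2 ,$$
because exactly one element of $\mathbb F_8$ satisfies $z=z'=z''=1$, and it is nonzero, so it equals exactly one $c_i$. This is (6.1). It proves Proposition 6.3, and with Step 1 it proves Proposition 6.1. $\square$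

What remains is topology: to produce slice discs with lagrangian $P_u$ and $v_{\mathfrak p}(u)\ge1$.

## 7. Circle-invariant concordances

The torus knot is an orbit of a circle action. A concordance that is invariant under the action is described by an arc in a $3$-manifold, and this makes its homology computable.

Let $S^1$ act on $S^3\subset\mathbb C^2$ by $s(z,w)=(s^7z,s^2w)$. The orbit space is $S^2$. There are two exceptional orbits: $O_2=\{z=0\}$ with stabilizer of order $2$, over a point $c_2$, and $O_7=\{w=0\}$ with stabilizer of order $7$, over $c_7$. The action preserves $\{z^2+w^7=0\}\cap S^3$, a connected curve, which is therefore one regular orbit; so all regular orbits are copies of $T$. Linking numbers with $T$ are winding numbers: $z^2+w^7$ winds $14$ times along another regular orbit, and $z$, $w$ wind $7$ and $2$ times along $T$. So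
$$\mathrm{lk}(\text{regular orbit},T)=14,\qquad\mathrm{lk}(O_2,T)=7,\qquad\mathrm{lk}(O_7,T)=2.\tag{7.1}$$

Let $q\colon S^3\times I\to S^2\times I$ be the quotient map. Let $D_2,D_7$ be disjoint closed disc neighborhoods of $c_2,c_7$, and let $\mathrm{Ann}=S^2\setminus\mathrm{int}(D_2\cup D_7)$. Let $D_*\subset\mathrm{int}\,\mathrm{Ann}$ be a disc about a point $c_*$, and let $S=\mathrm{Ann}\setminus\mathrm{int}D_*$, a pair of pants. Take $T=q^{-1}(c_*)$ and $E_T=S^3\setminus q^{-1}(\mathrm{int}D_*)$, where $q$ also denotes $S^3\to S^2$.

Let $\eta\subset\mathrm{Ann}\times I$ be a smooth embedded arc from $(c_*,0)$ to $(c_*,1)$, vertical near its ends, with interior in the interior of $\mathrm{Ann}\times I$. Let $N(\eta)$ be a tubular neighborhood meeting $\mathrm{Ann}\times\{i\}$ in $D_*\times\{i\}$, and let $X_\eta=\mathrm{Ann}\times I\setminus\mathrm{int}N(\eta)$. The action is free over $\mathrm{Ann}\times I$, so $C_\eta=q^{-1}(\eta)$ is a smooth annulus, a concordance from $T$ to $T$. Section 5 gives a slice disc $D_\eta$ for $K$ with exterior $W=S^3\times I\setminus q^{-1}(\mathrm{int} N(\eta))$.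

**Step 1: coefficients in $F$.** We use coefficients $F$ via $\pi_1\to\mathbb Z$, $t\mapsto\zeta$. As $t-1$ and $\Phi_{14}$ are coprime, $\mathrm{Tor}_1^{\mathbb Q[t^{\pm1}]}(\mathbb Q[t^{\pm1}]/(t-1),F)=0$, and since $H_0$ is $\mathbb Q[t^{\pm1}]/(t-1)$ the universal coefficient theorem gives
$$H_1(W;F)=\mathcal A^{\mathbb Q}(W)\otimes F,\qquad H_1(E_T;F)=\mathcal A^{\mathbb Q}(T)\otimes F=\mathcal A^{\mathbb Q}(T).$$

**Step 2: removing the exceptional orbits.** Let $W^0=q^{-1}(X_\eta)$, a principal circle bundle over $X_\eta$. The manifold $W$ is $W^0$ with $q^{-1}(D_2\times I)$ and $q^{-1}(D_7\times I)$ glued on along tori times $I$; these pieces are solid tori times $I$. By (7.1) their cores have holonomy $\zeta^7=-1\ne1$ and $\zeta^2\neq1$, and the boundary tori surject onto $\pi_1$ of the solid tori. A circle or a torus with a nontrivial character to $F^\times$ has no homology, so all these pieces are $F$-acyclic, and $H_*(W;F)=H_*(W^0;F)$ by Mayer–Vietoris.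

**Step 3: descending to $X_\eta$.** By (7.1) the fiber has holonomy $\zeta^{14}=1$. So the local system descends to a character $\chi$ of $\pi_1(X_\eta)=\pi_1(W^0)/\langle\text{fiber}\rangle$. The same applies to $E_T$ and $S$, compatibly with both inclusions $S\times\{i\}\subset X_\eta$. On the boundary circles of $S$ we have the following values.

- $\chi(\partial D_2)=-1$. The fiber and a curve projecting once to $\partial D_2$ generate $H_1$ of the torus over $\partial D_2$, which surjects onto $\mathbb Z\langle\text{core}\rangle$. The fiber is twice the core, so the curve is an odd multiple of the core, whose holonomy is $-1$.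
- $\chi(\partial D_7)$ is a primitive $7$th root of unity. By the same argument the curve over $\partial D_7$ is a multiple prime to $7$ of the core, whose holonomy is $\zeta^2$.
- $\gamma:=\chi(\partial D_*)=\zeta^{\pm1}$, because a meridian disc of $T$ projects homeomorphically onto $D_*$.

So $\chi(\pi_1S)=\mu_{14}$, and $H_0(S;F_\chi)=H_0(X_\eta;F_\chi)=0$. The Gysin sequence
$$H_0(X_\eta;F_\chi)\to H_1(W^0;F)\to H_1(X_\eta;F_\chi)\to0$$
gives $H_1(W;F)\cong H_1(X_\eta;F_\chi)$. Similarly $\mathcal A^{\mathbb Q}(T)\cong H:=H_1(S;F_\chi)$, naturally for the inclusions $S\times\{i\}\subset X_\eta$. Since $S$ has Euler characteristic $-1$ and $H_0=H_2=0$, we have $\dim_FH=1$.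

**Lemma 7.1.** Suppose $H_1(X_\eta;F_\chi)=F\nu$ is one-dimensional and, for some $0\ne k\in H$, the inclusions of $S\times0$ and $S\times1$ send $k$ to $-a\nu$ and $-a'\nu$ with $a,a'\ne0$. Then the lagrangian associated to $D_\eta$ is $P_u$ with $u=-a/a'$.

*Proof.* The map $F^2\to H_1(W;F)$ is $(\alpha k,\beta k)\mapsto-(\alpha a+\beta a')\nu$. Its kernel is given by $\beta=-(a/a')\alpha$, so it is the line $P_u$. It contains $P=\ker j^{\mathbb Q}$, since $F^2\to H_1(W;F)=\mathcal A^{\mathbb Q}(W)\otimes F$ factors through $j^{\mathbb Q}$. As $P$ is an $F$-line by Section 5, $P=P_u$. $\square$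

*Example.* For $\eta_0=c_*\times I$ the space $X_{\eta_0}$ is $S\times I$, both inclusions agree, $a=a'$ and $u=-1$: this is the product disc.

## 8. Surgery on the boundary of a banded pair of discs

We knot the arc $\eta_0$ by a $\pm1$ surgery on an unknotted circle $\kappa$ that meets the homology of $X_{\eta_0}$ in an interesting way.

**Step 1: the curve.** Let $\eta_0=c_*\times I$ with $N(\eta_0)=D_*\times I$, and $X_0=S\times I$. Let $D_*^+\supset D_*$ be a slightly larger concentric disc, $C=\partial D_*^+$ and $p\in C$. Let $\delta\subset X_0$ be an embedded arc from $(p,1/3)$ to $(p,2/3)$ whose interior lies in the interior of $X_0$ and misses $D_*^+\times I$. Let $\Delta\subset\mathrm{Ann}\times I$ be the embedded disc formed by $D_*^+\times\{1/3\}$, $D_*^+\times\{2/3\}$ and a band $b$ along $\delta$. Choose the parity of the number of half-twists of $b$ so that $\Delta$ meets $\eta_0$ in two points of opposite sign. Put $\kappa=\partial\Delta\subset X_0$, with meridian $\mu$ and with longitude $\lambda$ the push-off of $\kappa$ into $\Delta$.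

**Step 2: surgery is a twist.** Fix $\epsilon=\pm1$ and do surgery on $\kappa$ so that $\lambda+\epsilon\mu$ bounds. Let $\Delta'=\Delta\setminus\nu\kappa$, identified with a round disc. On a thickening $\Delta'\times[0,1]$ consider the full twist $(x,s)\mapsto(\mathrm{rot}_{2\pi s}x,s)$, smoothed near $s=0,1$. Extended by the identity it is a diffeomorphism $\tau$ of the exterior of $\kappa$ in $\mathrm{Ann}\times I$, and on $\partial\nu\kappa$ it is a Dehn twist along $\lambda$. In the appropriate direction it takes $\mu+\epsilon\lambda$ to $\mu$. As $\mu+\epsilon\lambda=\epsilon(\lambda+\epsilon\mu)$, this is the surgery slope up to sign. So $\tau$ extends to a diffeomorphism from the surgered manifold $(\mathrm{Ann}\times I)_\kappa$ to $\mathrm{Ann}\times I$, and it is the identity near the boundary. Let $\eta=\tau(\eta_0)$, with $N(\eta)=\tau(N(\eta_0))$. Then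
$$X_\eta\cong(X_0)_\kappa\quad\text{rel }S\times\{0,1\}.\tag{8.1}$$

**Step 3: the homotopy class of $\kappa$.** Because the two intersection points have opposite signs, $\kappa$ runs round the two discs in opposite directions. So $\kappa$ is freely homotopic in $X_0$ to $CWC^{-1}W^{-1}$, where $W$ (from now on a loop; the exterior is not used until the end) is the projection of $\delta$ to $S$. As initial $\delta$ choose one with monotone height that projects to a simple loop around $D_2$. Then $W,C$ is a free basis of $\pi_1(S)$, and $\chi(W)=-1$.

**Step 4: the character survives.** We check that the character $\chi$ of $X_\eta$ and the character $\chi$ of $X_0=S\times I$ agree on $X_0\setminus\kappa$. Embed $\mathrm{Ann}\times I$ standardly in $\mathbb R^2\times\mathbb R=\mathbb R^3$, so that linking numbers with $\kappa$ are defined. Since $H_2(X_0)=0$, the pair $(X_0,X_0\setminus\kappa)$ gives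
$$0\to\mathbb Z\mu\to H_1(X_0\setminus\kappa;\mathbb Z)\to H_1(X_0;\mathbb Z)\to0,$$
split by the bottom inclusion $e_0$. Curves in $S\times0$ lie below $\kappa$, so they have linking number $0$ with $\kappa$. As $\kappa$ is null-homologous in $X_0$, the class of $\lambda$ is a multiple of $\mu$, namely $\mathrm{lk}(\lambda,\kappa)\mu$. This is $0$, because $\lambda$ bounds a disc disjoint from $\kappa$ inside $\Delta$. So the surgery kills exactly $\mu$ in integral homology, and $H_1(X_\eta;\mathbb Z)=H_1(S\times0;\mathbb Z)$. Both characters therefore send $e_0(x)+n\mu$ to $\chi(x)$. In particular $\mu$ and $\lambda$ have trivial holonomy.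

**Step 5: covers.** Let $\hat S$ be the connected $\mu_{14}$-cover of $S$ given by $\chi$: a lift of a loop $x$ starting at $y$ ends at $\chi(x)y$. Let $\hat X_0=\hat S\times I$. Let $e\in\mathbb Q[\mu_{14}]$ be the idempotent with $e\mathbb Q[\mu_{14}]=F$; it is fixed by $g\mapsto g^{-1}$, and $H_*(\,\cdot\,;F_\chi)=eH_*(\hat{\,\cdot\,};\mathbb Q)$. Since $\chi(\kappa)=1$, $\kappa$ lifts to closed curves. Fix a lift $\hat\kappa$ and let $k=[\hat\kappa]\in H$. The space $S$ deformation retracts to the wedge $W\vee C$. Following $CWC^{-1}W^{-1}$ from a base point lift, we traverse $e_C$, then $\gamma e_W$, then $-\chi(W)e_C$, then $-e_W$. The total is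
$$(1-\chi(W))e_C+(\gamma-1)e_W\ne0 ,$$
and there are no $2$-cells, so $k\ne0$ and $H=Fk$.

## 9. Equivariant linking of $\kappa$ with its translates

**Step 1: homology of $X_0\setminus\kappa$.** Put $H(\kappa)=H_1(X_0\setminus\kappa;F_\chi)$. Since $H_2(X_0;F_\chi)=0$ and $\chi(\kappa)=1$, the pair $(X_0,X_0\setminus\kappa)$ gives $0\to F\mu\to H(\kappa)\to H\to0$, where $\mu$ now is the meridian of $\hat\kappa$, so that $g\mu$ is the meridian of $g\hat\kappa$. The sequence is split by $e_0$. Let $e_1$ be the top inclusion and write
$$e_1(x)=e_0(x)+B(x)\mu,\qquad\lambda=e_0(k)+\theta\mu=e_1(k)+\theta_1\mu .\tag{9.1}$$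
Here $\lambda$ is lifted next to $\hat\kappa$. Comparing the two expressions, $B(k)=\theta-\theta_1$.

**Step 2: crossing formula for $\theta$.** Take a generic diagram of $\kappa$ on $S$. For a crossing $c$ with sign $\varepsilon(c)$ let $g_c\in\mu_{14}$ be such that the over-point, lifted to $\hat\kappa$, lies above a point of $g_c\hat\kappa$. Let $\lambda^v$ be the vertical push-off of $\kappa$, which gives the same framing as the blackboard push-off, and write $\lambda=\lambda^v+f\mu$ on $\partial\nu\kappa$. In $\mathbb R^3$ we have $0=\mathrm{lk}(\lambda,\kappa)=\sum_c\varepsilon(c)+f$, so $f=-\sum_c\varepsilon(c)$.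

Realize $\hat\lambda^v$ as $\hat\kappa$ pushed slightly down, and move it vertically down to $\hat S\times0$. For each $c$, the over-point of $\hat\kappa$ passes once through $g_c\hat\kappa$. The crossing sign changes from $\varepsilon(c)$ to $-\varepsilon(c)$, so the linking number with $g_c\hat\kappa$ drops by $\varepsilon(c)$, and (class before) $-$ (class after) $=\varepsilon(c)g_c\mu$. At the end we reach $e_0(k)$. Now realize $\hat\lambda^v$ as $\hat\kappa$ pushed slightly up, and move it up to $\hat S\times1$. For each $c$, the under-point on $\hat\kappa$ passes once through the strand above it; translating by $g_c^{-1}$, this strand lies on $g_c^{-1}\hat\kappa$. Again (before) $-$ (after) $=\varepsilon(c)g_c^{-1}\mu$. Hence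
$$\theta=\sum_c\varepsilon(c)g_c+f,\qquad\theta_1=\sum_c\varepsilon(c)g_c^{-1}+f=\bar\theta,\qquad f=-\sum_c\varepsilon(c).\tag{9.2}$$
In particular $\theta\in R$ and $B(k)=\theta-\bar\theta$.

**Step 3: $B(k)\neq0$.** This is needed to have $a\ne\bar a$ below. For $x,y\in H_1(\hat S;\mathbb Q)$ put $\langle x,y\rangle=\sum_g(x\cdot gy)\,g\in\mathbb Q[\mu_{14}]$. It is linear in $x$ and conjugate-linear in $y$ over $\mathbb Q[\mu_{14}]$. For a closed curve $\hat x\subset\hat S$, the annulus $\hat x\times I$ meets $g\hat\kappa$ in points that correspond to the intersections of $\hat x$ with the projection of $g\hat\kappa$. Hence $B(x)=s\langle x,k\rangle$ in $F$ with a universal sign $s=\pm1$.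

The radical of the intersection form on $H_1(\hat S;\mathbb Q)$ is the image of $H_1(\partial\hat S;\mathbb Q)$. A boundary circle of $S$ has holonomy $g_0\ne1$ by Section 7. The deck transformation $g_0$ rotates each circle over it, so $g_0-1$ kills the homology of its preimage. As $g_0-1$ is invertible in $F$, $eH_1(\partial\hat S;\mathbb Q)=0$. Since $ex\cdot y=x\cdot ey$, the subspaces $eH_1(\hat S;\mathbb Q)$ and $(1-e)H_1(\hat S;\mathbb Q)$ are orthogonal. So an element of $H=eH_1(\hat S;\mathbb Q)$ orthogonal to $H$ lies in the radical, hence in $eH_1(\partial\hat S;\mathbb Q)$'s image, which is $0$: the form $x\cdot y$ is nondegenerate on $H$.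

Suppose $\langle k,k\rangle=0$ in $F$. As $H=Fk$, $\langle x,y\rangle$ vanishes in $F$ for all $x,y\in H$. But for $x,y\in H$ we have $\langle x,y\rangle=\langle ex,y\rangle=e\langle x,y\rangle\in e\mathbb Q[\mu_{14}]=F$, so $\langle x,y\rangle=0$ in $\mathbb Q[\mu_{14}]$. Its coefficient at $g=1$ says $x\cdot y=0$ on $H\neq0$, a contradiction. So $B(k)=s\langle k,k\rangle\ne0$.

**Step 4: the lagrangian.** Since $\mu,\lambda$ have trivial holonomy, the surgery attaches to $X_0\setminus\nu\kappa$ a $2$-handle along $\lambda+\epsilon\mu$, whose lifts are closed, and a $3$-handle, which does not affect $H_1$. By (9.1),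
$$H_1(X_\eta;F_\chi)=\big(Fe_0(k)\oplus F\mu\big)/\big(e_0(k)+a\mu\big)=F\mu,\qquad a:=\epsilon+\theta\in R.$$
Here $e_0(k)=-a\mu$, and $e_1(k)=e_0(k)+B(k)\mu=-(\epsilon+\theta-B(k))\mu=-\bar a\mu$. Since $a-\bar a=B(k)\ne0$, both $a$ and $\bar a$ are nonzero. Lemma 7.1 gives
$$\text{the lagrangian associated to }D_\eta\text{ is }P_u,\qquad u=-a/\bar a .\tag{9.3}$$

*The initial curve by hand.* We compute $\theta$ for the initial $\delta$ from (9.2). Draw $\mathrm{Ann}$ in the plane with $D_*^+$ the unit disc, $p=(1,0)$, $D_2$ a small disc about $(3,0)$, and $D_7$ around infinity; $C$ and $W$ run counterclockwise. To get a generic diagram, enlarge the upper circle of $\kappa$ slightly. Let the band leave the lower circle just below $p$ in the plane, run counterclockwise around $D_2$, and arrive from outside at the upper circle just above $p$. It carries one half-twist in the middle: without it the two discs would face the same way. Let $\kappa$ run counterclockwise round the lower circle, and then out along the band; this edge, the $+$ edge, starts on the right side of the band and ends on its left side.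 Then $\kappa$ runs clockwise round the upper circle and back along the other edge, the $-$ edge. Call a lift of a neighborhood of $p$ a sheet, and let $b_1$ be the lift of the band leaving from sheet $1$. The lift $\hat\kappa$ goes from sheet $1$ to sheet $\gamma$ round the lower circle, along the $+$ edge of $\gamma b_1$ to sheet $-\gamma$, clockwise round the upper circle to sheet $-1$, and along the $-$ edge of $b_1$ back to sheet $1$. There are three crossings.

- At the start of its run the upper circle passes, in direction $(0,-1)$ and in sheet $-\gamma$, over the beginning of the band $-\gamma b_1$. The $+$ edge of $-\gamma b_1$, in direction $(1,0)$, lies in $-\hat\kappa$: sign $+1$, $g_c=-1$.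
- It also passes over the $-$ edge of $-\gamma b_1$, in direction $(-1,0)$, which lies in $-\gamma\hat\kappa$: sign $-1$, $g_c=-\gamma$.
- At the half-twist choose the handedness for which the $-$ edge is over. Let the band run upward there. Then the over-strand has direction $(-1,-1)$ and the under-strand $(-1,1)$: sign $-1$. The over-point on $\hat\kappa$ is on $b_1$, and the $+$ edge of $b_1$ lies in $\gamma^{-1}\hat\kappa$, so $g_c=\bar\gamma$.

The signs sum to $-1$, so $f=1$ and $\theta_0=-1+\gamma-\bar\gamma+1=\gamma-\bar\gamma$. Then $B(k)=\theta_0-\bar\theta_0=2(\gamma-\bar\gamma)$. With the other handedness the third crossing has sign $+1$ and $g_c=\gamma$, so $\theta_0=2(\gamma-1)$, and $\theta_0-\bar\theta_0$ is the same. It is nonzero, in accordance with Step 3. The factor $\gamma-\bar\gamma$ is a unit times $1-\gamma^2$, and $\gamma^2\not\equiv1$ modulo $\mathfrak p$, so $v_{\mathfrak p}(B(k))=1$.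

With the first $\theta_0$ and $\epsilon=1$ we get $a=1+\gamma-\bar\gamma\equiv 1+\gamma+\gamma^{-1}$ modulo $\mathfrak p$, and likewise for $\bar a$; both residues agree. The quotient need not be divisible by $\mathfrak p$. We need to move $a$ without moving $a-\bar a$.

## 10. Crossing changes of the band and divisibility by $\mathfrak p$

**Step 1: the effect of one crossing change.** Consider a self-crossing of the band in a diagram in which the two band pieces are flat near the crossing. Orient $\delta$. The two edges of $b$ are traversed by $\kappa$ in opposite directions: the $+$ edge along $\delta$, the $-$ edge against it. Let $\hat b$ be the lift of $b$ whose $+$ edge lies in $\hat\kappa$. Between the two edges $\kappa$ runs once around $C$, so the $-$ edge contained in $\hat\kappa$ is that of $\gamma^\sigma\hat b$ for a fixed $\sigma=\pm1$. Equivalently, the $-$ edge of $\hat b$ lies in $\gamma^{-\sigma}\hat\kappa$. Let the over-piece of $\hat b$ lie above $v\hat b$, $v\in\mu_{14}$, and let $\varepsilon_0$ be the sign of the crossing of $\delta$. The four crossings of $\kappa$, listed as (over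 edge, under edge), are as follows.

- $(+,+)$: sign $\varepsilon_0$, $g_c=v$.
- $(+,-)$: sign $-\varepsilon_0$, $g_c=v\gamma^{-\sigma}$, because the $-$ edge of $v\hat b$ lies in $v\gamma^{-\sigma}\hat\kappa$.
- $(-,+)$: sign $-\varepsilon_0$, $g_c=v\gamma^\sigma$, because the over-point lies on $\gamma^\sigma\hat b$, above $\gamma^\sigma v\hat b$, whose $+$ edge lies in $\gamma^\sigma v\hat\kappa$.
- $(-,-)$: sign $\varepsilon_0$, $g_c=v$, because the $-$ edge of $\gamma^\sigma v\hat b$ lies in $v\hat\kappa$.

They contribute $\varepsilon_0v(2-\gamma-\bar\gamma)=\varepsilon_0v(1-\gamma)(1-\bar\gamma)$ to $\theta$. Now change the crossing of the band. Then $\varepsilon_0$ becomes $-\varepsilon_0$. The piece of $v\hat b$ that was below is now above the piece of $\hat b$; translating by $v^{-1}$, the new over-piece of $\hat b$ lies above $v^{-1}\hat b$. So the new contribution is $-\varepsilon_0\bar v(1-\gamma)(1-\bar\gamma)$. Before and after, the four signs sum to $0$, so $f$ is unchanged, and the terms of all other crossings are unchanged. Hence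
$$\theta\ \text{ changes by }\ -\varepsilon_0(v+\bar v)(1-\gamma)(1-\bar\gamma).\tag{10.1}$$

**Step 2: every $v$ and both signs occur.** Push a finger of $\delta$, with the band, along an embedded path in $X_0\setminus(D_*^+\times I)$ that avoids the rest of the band, to a point just above another point $y$ of $\delta$, and lay its tip flat over the band at $y$, which we may assume flat there. This is an ambient isotopy of $X_0$ rel $\partial X_0$. It does not change $\theta$, which is defined by $\lambda,\mu,\hat\kappa$ and $e_0$. The tip and the strand at $y$ form two band crossings with opposite $\varepsilon_0$ and the same $v$. In a $3$-manifold the path may represent any homotopy class. Composing it with a loop of holonomy $h$ multiplies $v$ by $h$ or $h^{-1}$, and $\chi(\pi_1X_0)=\mu_{14}$, so $v$ is arbitrary. Now change one of the two crossings; by choosing which one, we choose the sign in (10.1).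

The new $\delta$ is embedded and homotopic to the old one rel endpoints, and the band is carried along. So the homotopy class of $\kappa$, the element $k$ and the opposite signs of $\Delta\cap\eta_0$ are unchanged, and everything in Sections 8 and 9 holds for the new $\delta$. By (4.3) the elements $v+\bar v$ span $R^+$ over $\mathbb Z$. Iterating, we realize
$$a=\epsilon+\theta_0+(1-\gamma)(1-\bar\gamma)\,m\qquad\text{for every }m\in R^+,\tag{10.2}$$
where $\theta_0$ is the value of $\theta$ for the initial $\delta$. The added term is real, so the difference $\beta:=a-\bar a=\theta_0-\bar\theta_0\ne0$ does not depend on $m$.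

**Step 3: choice of $m$.** Let $r=v_{\mathfrak p}(\beta)$ and $n\ge1$. By (4.2), $(1-\gamma)(1-\bar\gamma)$ is a unit of $R$. So by (4.4) there is $m\in R^+$ with $a\equiv0$ modulo $\mathfrak p^{r+n}$. Then $v_{\mathfrak p}(a)\ge r+n>r$ and $v_{\mathfrak p}(\bar a)=v_{\mathfrak p}(a-\beta)=r$, so $u=-a/\bar a$ has $v_{\mathfrak p}(u)\geq n$. With (9.3) we have proved:

**Proposition 10.1.** For every $n\ge1$ there is a smooth slice disc for $K=T\#-T$ whose associated lagrangian is $P_u=\{(x,ux)\}\subset F^2$ with $v_{\mathfrak p}(u)\ge n$. In particular infinitely many lagrangians $P_u$ with $v_{\mathfrak p}(u)\ge1$ arise from smooth slice discs.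

The last sentence holds because each $u$ is nonzero and so has finite valuation: infinitely many values $v_{\mathfrak p}(u)$ occur, and by Section 5 they distinguish the lagrangians.

*An explicit $u$.* Take $\epsilon=1$, $\theta_0=\gamma-\bar\gamma$, and put $\tau=-\gamma$, a primitive $7$th root of unity, with $\eta_j=\tau^j+\tau^{-j}$. (Here $\tau$ and $\eta_j$ are numbers, not the map and arc of Section 8.) Then (10.2) reads $a=1-\tau+\bar\tau+(2+\eta_1)m$. Modulo $2$ we have $x^7-1=(x-1)(x^3+x+1)(x^3+x^2+1)$; let $\mathfrak p$ be the prime over $2$ containing $\tau^3+\tau+1$. Choose $m=1-\eta_1-\eta_2$. With $\eta_1^2=\eta_2+2$, $\eta_1\eta_2=\eta_1+\eta_3$ and $\eta_1+\eta_2+\eta_3=-1$,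
$$(2+\eta_1)(1-\eta_1-\eta_2)=-2\eta_1-3\eta_2-\eta_3=1-\eta_1-2\eta_2,$$
so $a=2b$ with $b=1-\tau-\tau^2-\tau^{-2}$. Modulo $\mathfrak p$ we have $\tau^{-2}=\tau^5=\tau^2+\tau+1$, so $b\equiv0$. On the other hand $\bar b-b=\tau-\tau^{-1}\equiv\tau+\tau^2+1\not\equiv0$, so $\bar b\not\equiv0$. Hence $u=-b/\bar b$ has $v_{\mathfrak p}(u)\ge1$, and $P_u$ is associated to a smooth slice disc.

**Proof of Theorem 2.4.** Proposition 10.1 gives infinitely many lagrangians $P_u$ with $v_{\mathfrak p}(u)\geq1$, each associated to a smooth slice disc for $K$. By Proposition 6.1, $\psi(K,P_u)\ne0$. $\blacksquare$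

By (ii) none of these $P_u$ is associated to a homology ribbon $(1)$-solution for $K$, hence by (i) none is associated to a homotopy ribbon disc for $K$. Each is associated to a smooth slice disc, whose exterior is a $(1)$-solution. So in both questions $\psi(K,P)$ need not vanish.

## 11. Order two, and sums with slice knots

Parts 1 and 2 of Theorem 2.5 were proved in Section 3. Two parts remain.

**Part 3: the order of $\psi$.** By (5.3), $A\cong R+uR$, so $t^7=-1$ on $A$ and hence on $\Lambda^3A$. Since $t$ acts trivially on coinvariants, $2(\Lambda^3A)_t=0$. By part 1, $\psi(K,P)\in(\Lambda^3A)_t$, so $2\psi(K,P)=0$. By Theorem 2.4 it is not zero, so its order is exactly $2$.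

**Part 4: sums.** Let $D$ be one of the discs of Proposition 10.1 with $v_{\mathfrak p}(u)\ge1$, with lagrangian $P$, and let $D_J$ be a slice disc for $J$ with lagrangian $P_J$. The exterior of the boundary connected sum $D\natural D_J$, a slice disc for $K\#J$, is the union of the two exteriors along an $S^1\times D^2$ in their boundaries whose core is a meridian. The infinite cyclic cover of $S^1\times D^2$ is contractible, and $H_0$ of it injects as in Section 5. So the first $\mathbb Q[t^{\pm1}]$-homology of the exterior is the direct sum of those of the two exteriors. As $\mathcal A(K\#J)=\mathcal A(K)\oplus\mathcal A(J)$, by the argument of Section 5, Step 2, the lagrangian is $P'=P\oplus P_J$, and $\widetilde{P'}=\widetilde P\oplus\widetilde P_J$.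

Write $A_K=\mathcal A(K)/\widetilde P$, $A_J=\mathcal A(J)/\widetilde P_J$, and project $A_K\oplus A_J\to A_K$. Apply Lemma 6.2 to $M_{K\#J}$ with $Q=\mathbb Z\ltimes A_K$, for which $Q^{(2)}=1$. On the $J$-side the commutator subgroup maps to $0$, so the induced map $\pi_1(M_J)\to\mathbb Z\ltimes A_K$ factors through $\mathbb Z$ and contributes $0$, since $H_3(B\mathbb Z)=0$. On the $K$-side the induced map is $\phi_P$, up to the choice of splitting. Hence $\psi(K\#J,P')$ maps to $\pm\psi(K,P)\neq0$, and $\psi(K\#J,P')\ne0$. Distinct $P$ give distinct $P'=P\oplus P_J$, so there are infinitely many. $\blacksquare$
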